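# Simplicity and the Powers property for reduced group $L^p$ operator algebras

## 1. Simplicity of $F^p_{\mathrm r}(G)$ forces norm-small conjugation averages

**Theorem B.** Let $G$ be a discrete group and let $p\in(1,\infty)$. If the reduced group $L^p$ operator algebra $F^p_{\mathrm r}(G)$ is simple, then it has the Powers property.

Let us unpack every word. The left regular representation is $\lambda_p\colon l^1(G)\to B(l^p(G))$, given by $\lambda_p(g)\xi(h)=\xi(g^{-1}h)$. We write $v_g=\lambda_p(g)$; it is an invertible isometry with $v_g\delta_h=\delta_{gh}$. The algebra $F^p_{\mathrm r}(G)$ is the norm closure of $\lambda_p(l^1(G))$ in $B(l^p(G))$. Since $\lambda_p$ is contractive and $\mathbb C[G]$ is dense in $l^1(G)$, the image of the group ring $\mathbb C[G]$ is dense in $F^p_{\mathrm r}(G)$. For $p=2$ this is the reduced group C*-algebra $C^*_{\mathrm r}(G)$.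

Banach algebras are over $\mathbb C$. A Banach algebra is *simple* if its only closed two-sided ideals are $\{0\}$ and itself.

**Definition (Powers property).** $F^p_{\mathrm r}(G)$ has the Powers property if for every finite $S\subseteq G\setminus\{1\}$ and every $\varepsilon>0$ there are $n\in\mathbb Z_{>0}$ and $g_1,\dots,g_n\in G$ with
$$\Big\|\frac1n\sum_{k=1}^n v_{g_khg_k^{-1}}\Big\|<\varepsilon\qquad\text{for all }h\in S. \tag{1}$$

Note that the same $g_1,\dots,g_n$ must serve all $h\in S$ at once. The condition says that conjugation averages can wipe out any finite set of nontrivial group elements while, of course, fixing $v_1=1$.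

The implication from the Powers property to simplicity is the easy one (Lemma 6 below). Theorem B is the converse. For $p=2$ the equivalence of the two properties is a theorem of Haagerup. The question for $p\neq2$ is from N. Christopher Phillips, "Simplicity of reduced group Banach algebras", arXiv:1909.11278 (2019). The proof below treats all $p\in(1,\infty)$ uniformly and does not use the case $p=2$ as input.

Throughout, $q=p/(p-1)$.

## 2. Two abelian groups and a free group, by hand

**The group $\mathbb Z/2$.** With $v$ the nontrivial $v_g$, the algebra is $\operatorname{span}\{1,v\}$, and $\mathbb C(1+v)$ is a proper nonzero ideal since $v(1+v)=1+v$. So it is not simple. It also lacks the Powers property: in an abelian group every average in (1) equals $v_h$, an isometry of norm $1$.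

**The group $\mathbb Z$.** The Powers property fails for the same reason. To see non-simplicity, let $f\in\mathbb C[\mathbb Z]$ and test $\lambda_p(f)$ on long intervals. Let $F=\{1,\dots,N\}$, $\xi_F=N^{-1/p}1_F$, $\eta_F=N^{-1/q}1_F$. These are unit vectors in $l^p$ and $l^q$, and
$$\sum_{h}(\lambda_p(f)\xi_F)(h)\,\eta_F(h)=\sum_g f(g)\,\frac{|(g+F)\cap F|}{N}\longrightarrow\sum_gf(g)\qquad(N\to\infty).$$
Hence $|\sum_g f(g)|\le\|\lambda_p(f)\|$. So the trivial character $f\mapsto\sum_g f(g)$ extends to a unital contractive character of $F^p_{\mathrm r}(\mathbb Z)$. Its kernel is a proper closed ideal containing $v_1-v_0\ne0$, where the indices are the integers $1$ and $0$. Keep this computation in mind: Lemma 2 is the same argument with cosets.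

**The free group $F_2=\langle a,b\rangle$.** Here the Powers property holds for every $p\in(1,\infty)$. Let $S\subseteq F_2\setminus\{1\}$ be finite and let $N$ exceed the length of every $h\in S$. Put $u=ab^N$. We claim that the reduced word of $h'=uhu^{-1}$ begins and ends with a nonzero power of $a$.

* If $h=b^m$, then $h'=ab^ma^{-1}$.
* Otherwise $h=b^iwb^j$ with $|i|,|j|<N$ and $w$ a reduced word beginning and ending with a nonzero power of $a$. Then $h'=ab^{N+i}wb^{j-N}a^{-1}$ with $N+i\neq0\ne j-N$.

For $k\ge1$ let $E_k$ be the set of reduced words that begin with exactly $b^k$ followed by a nonzero power of $a$. These sets are pairwise disjoint. Put $g_k=b^ku$ and $x_k=g_khg_k^{-1}=b^kh'b^{-k}$. If $w\notin E_k$, then $b^{-k}w$ is trivial or begins with a power of $b$, so $h'b^{-k}w$ begins with a power of $a$, and $x_kw\in E_k$. Let $P_k$ be multiplication by $1_{E_k}$ on $l^p(F_2)$. We have shown $(1-P_k)v_{x_k}(1-P_k)=0$, so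
$$\sum_{k=1}^nv_{x_k}=\sum_{k=1}^nP_kv_{x_k}+\sum_{k=1}^n(1-P_k)v_{x_k}P_k .$$
In the first sum the ranges have disjoint supports, so $\|\sum_kP_kv_{x_k}\xi\|_p^p=\sum_k\|P_kv_{x_k}\xi\|_p^p\le n\|\xi\|_p^p$. The second sum applied to $\xi$ has norm at most $\sum_k\|P_k\xi\|_p\le n^{1/q}\big(\sum_k\|P_k\xi\|_p^p\big)^{1/p}\le n^{1/q}\|\xi\|_p$. Dividing by $n$,
$$\Big\|\frac1n\sum_{k=1}^nv_{g_khg_k^{-1}}\Big\|\le n^{-1/q}+n^{-1/p}\longrightarrow0,$$
with the same $g_k$ for all $h\in S$.

## 3. Interpolation moves the Powers property between exponents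

A sensible first approach is to reduce to $p=2$, where positivity and states are available. For the Powers property this works perfectly. Recall the Riesz–Thorin theorem: if a linear map has norm at most $M_0$ on $l^{p_0}$ and at most $M_1$ on $l^{p_1}$, then it has norm at most $M_0^{1-\theta}M_1^\theta$ on $l^{r}$, where $\frac1r=\frac{1-\theta}{p_0}+\frac\theta{p_1}$ and $0\le\theta\le1$.

**Lemma 1.** Let $p\in(1,\infty)$.

(a) If $C^*_{\mathrm r}(G)$ has the Powers property, then so does $F^p_{\mathrm r}(G)$.

(b) If $F^p_{\mathrm r}(G)$ has the Powers property, then so does $C^*_{\mathrm r}(G)$.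

*Proof.* Fix $g_1,\dots,g_n$ and write $x_h=\frac1n\sum_kg_khg_k^{-1}\in\mathbb C[G]$.

(a) The coefficients of $x_h$ are nonnegative with sum $1$, so convolution by $x_h$ has norm at most $1$ on $l^1(G)$ and on $l^\infty(G)$. Interpolate between $1$ and $2$ if $p\le2$: then $\frac1p=(1-\theta)+\frac\theta2$ gives $\theta=\frac2q$. Interpolate between $\infty$ and $2$ if $p\ge2$: then $\frac1p=\frac\theta2$ gives $\theta=\frac2p$. In both cases
$$\|\lambda_p(x_h)\|\le\|\lambda_2(x_h)\|^\theta,\qquad\theta=\frac{2}{\max(p,q)}>0 .$$
Given $S$ and $\varepsilon$, apply the Powers property of $C^*_{\mathrm r}(G)$ to $S$ and $\varepsilon^{1/\theta}$.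

(b) For the bilinear pairing $\langle\xi,\eta\rangle=\sum_h\xi(h)\eta(h)$ of $l^p$ and $l^q$ we have $\langle\lambda_p(g)\xi,\eta\rangle=\sum_h\xi(h)\eta(gh)=\langle\xi,\lambda_q(g^{-1})\eta\rangle$. So the transpose of $\lambda_p(x_{h^{-1}})$ is $\lambda_q(x_h)$, and $\|\lambda_q(x_h)\|=\|\lambda_p(x_{h^{-1}})\|$. Given $S$ and $\varepsilon$, choose the $g_k$ for the set $S\cup S^{-1}$ and $\varepsilon$ in $F^p_{\mathrm r}(G)$. Then $\|\lambda_p(x_h)\|<\varepsilon$ and $\|\lambda_q(x_h)\|<\varepsilon$ for $h\in S$. Since $\frac12=\frac12\cdot\frac1p+\frac12\cdot\frac1q$, Riesz–Thorin gives $\|\lambda_2(x_h)\|<\varepsilon$. $\square$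

So the Powers property holds for one exponent if and only if it holds for all. Theorem B becomes: *if $C^*_{\mathrm r}(G)$ lacks the Powers property, then $F^p_{\mathrm r}(G)$ has a proper nonzero closed ideal.* At $p=2$, Haagerup's theorem supplies such an ideal $I\subseteq C^*_{\mathrm r}(G)$, and one would like to carry $I$ over to $F^p_{\mathrm r}(G)$.

This is where interpolation stops. For a general $f\in\mathbb C[G]$ it gives $\|\lambda_2(f)\|\le\|\lambda_p(f)\|^{1/2}\|\lambda_q(f)\|^{1/2}$, which needs control of both $\lambda_p(f)$ and $\lambda_q(f)$. The norm of $F^p_{\mathrm r}(G)$ controls only the first, so we get no homomorphism $F^p_{\mathrm r}(G)\to C^*_{\mathrm r}(G)$ along which to pull back $I$. One could instead look for common elements, that is, $a\in\mathbb C[G]$ with $\lambda_2(a)\in I$. But nothing said so far excludes that $I$ meets $\lambda_2(\mathbb C[G])$ only in $0$.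

What we want is a nonzero element of the *group ring* that lies in a proper closed ideal for a reason that does not depend on $p$.

## 4. Amenable subgroups turn group-ring annihilators into closed ideals

Recall that a discrete group $\Gamma$ is *amenable* if there is a state $m$ on $l^\infty(\Gamma)$ invariant under left translation. Equivalently (Følner), for every finite $T\subseteq\Gamma$ and $\varepsilon>0$ there is a finite nonempty $F\subseteq\Gamma$ with $|tF\cap F|>(1-\varepsilon)|F|$ for all $t\in T$. Replacing $F$ by $F^{-1}$ gives the same statement with $Ft$ instead of $tF$. Finite groups are amenable, and so is $\mathbb Z$, by intervals.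

For a set $Y$ with a $G$-action, $\mathbb C[Y]$ is the $\mathbb C[G]$-module with basis $(\delta_y)_{y\in Y}$ and $g\delta_y=\delta_{gy}$. It is *faithful* if $0$ is the only $a\in\mathbb C[G]$ with $a\cdot\mathbb C[Y]=0$.

**Example.** $\mathbb C[G]$ itself is faithful, since $a\delta_1=a$. If $N\ne1$ is normal in $G$ and $1\ne h\in N$, then $h-1$ kills $\mathbb C[G/N]$, because $hgN=g(g^{-1}hg)N=gN$. Normality is not needed for non-faithfulness: the symmetric group $S_3$ acts on $\{1,2,3\}$ with no nontrivial element acting trivially, yet $a=\sum_g\operatorname{sgn}(g)g$ kills $\mathbb C[\{1,2,3\}]$. Indeed the coefficient of $\delta_z$ in $a\delta_y$ is the sum of the signs of the two elements taking $y$ to $z$, and these two elements differ by a transposition.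

**Lemma 2.** Let $\Gamma\le G$ be amenable and $p\in(1,\infty)$. There is a unital contractive homomorphism $\pi_p\colon F^p_{\mathrm r}(G)\to B(l^p(G/\Gamma))$ with $\pi_p(v_g)\delta_{k\Gamma}=\delta_{gk\Gamma}$.

*Proof.* Let $\rho$ be the permutation representation of $\mathbb C[G]$ on $l^p(G/\Gamma)$. Since $\lambda_p(\mathbb C[G])$ is dense in $F^p_{\mathrm r}(G)$, it suffices to prove
$$\|\rho(f)\|\le\|\lambda_p(f)\|\qquad(f\in\mathbb C[G]). \tag{2}$$
As with intervals in $\mathbb Z$, we smear vectors on $G/\Gamma$ over large finite pieces of the cosets.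

Choose a section $\sigma\colon G/\Gamma\to G$, so $\sigma(c)\Gamma=c$. For $g\in G$ the element $g\sigma(c)$ lies in the coset $gc$, so $g\sigma(c)=\sigma(gc)\alpha(g,c)$ with $\alpha(g,c)\in\Gamma$. Every element of $G$ is uniquely $\sigma(c)k$ with $c\in G/\Gamma$, $k\in\Gamma$.

Let $\xi\in l^p(G/\Gamma)$, $\eta\in l^q(G/\Gamma)$ have finite support. For finite nonempty $F\subseteq\Gamma$ put
$$\xi_F(\sigma(c)k)=|F|^{-1/p}\xi(c)1_F(k),\qquad\eta_F(\sigma(c)k)=|F|^{-1/q}\eta(c)1_F(k).$$
Then $\|\xi_F\|_p=\|\xi\|_p$ and $\|\eta_F\|_q=\|\eta\|_q$. Since $g\sigma(c)k=\sigma(gc)\,\alpha(g,c)k$,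
$$\langle\lambda_p(g)\xi_F,\eta_F\rangle=\sum_{h\in G}\xi_F(h)\eta_F(gh)=\sum_c\xi(c)\eta(gc)\,\frac{|\{k\in F:\alpha(g,c)k\in F\}|}{|F|}.$$
For $g$ in the finite support of $f$ and $c$ in the finite support of $\xi$, only finitely many elements $\alpha(g,c)\in\Gamma$ occur. The numerator is $|F\cap\alpha(g,c)^{-1}F|$, so by Følner's condition we may choose $F$ making all these quotients as close to $1$ as we like. Along such $F$, the right side tends to $\sum_c\xi(c)\eta(gc)=\langle\rho(g)\xi,\eta\rangle$. Hence
$$|\langle\rho(f)\xi,\eta\rangle|=\lim_F|\langle\lambda_p(f)\xi_F,\eta_F\rangle|\le\|\lambda_p(f)\|\,\|\xi\|_p\|\eta\|_q .$$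
Taking the supremum over finitely supported $\xi,\eta$ of norm at most $1$ gives (2). $\square$

So the whole problem reduces to a statement of pure group-ring algebra.

**Theorem A.** Let $G$ be a discrete group such that $C^*_{\mathrm r}(G)$ does not have the Powers property. Then there are an amenable subgroup $\Gamma\le G$ and $0\neq a\in\mathbb C[G]$ with $a\cdot\mathbb C[G/\Gamma]=0$.

**Proof of Theorem B from Theorem A.** Suppose that $F^p_{\mathrm r}(G)$ does not have the Powers property. By Lemma 1(a), $C^*_{\mathrm r}(G)$ does not have it. Take $\Gamma$ and $a$ from Theorem A and $\pi_p$ from Lemma 2. Then $\ker\pi_p$ is a closed two-sided ideal of $F^p_{\mathrm r}(G)$. It is proper, because $\pi_p(1)=1\ne0$. It contains $\lambda_p(a)$, because $\pi_p(\lambda_p(a))$ vanishes on the dense subspace $\mathbb C[G/\Gamma]$ of $l^p(G/\Gamma)$. Finally $\lambda_p(a)\ne0$, because $\lambda_p(a)\delta_1=a\neq0$. So $F^p_{\mathrm r}(G)$ is not simple. $\blacksquare$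

The same $\Gamma$ and $a$ work for all $p$, and this yields a stronger statement.

**Theorem C.** For a discrete group $G$ the following are equivalent:

1. $C^*_{\mathrm r}(G)$ is simple.
2. $F^p_{\mathrm r}(G)$ is simple for some $p\in(1,\infty)$.
3. $F^p_{\mathrm r}(G)$ is simple for all $p\in(1,\infty)$.
4. $F^p_{\mathrm r}(G)$ has the Powers property for some $p\in(1,\infty)$.
5. $F^p_{\mathrm r}(G)$ has the Powers property for all $p\in(1,\infty)$.
6. For every amenable subgroup $\Gamma\le G$, the $\mathbb C[G]$-module $\mathbb C[G/\Gamma]$ is faithful.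
7. The same as (6) with $\mathbb C$ replaced by $\mathbb Z$, or by any given field of characteristic $0$.

If these fail, there are a single amenable $\Gamma$ and a single $0\ne a\in\mathbb Z[G]$ such that, for all $p\in(1,\infty)$ simultaneously, $\lambda_p(a)$ lies in a proper closed ideal of $F^p_{\mathrm r}(G)$. More generally, let $A$ be a Banach algebra and $\iota\colon\mathbb C[G]\to A$ an injective unital homomorphism with dense range such that $\|\lambda_p(f)\|\le C\|\iota(f)\|$ for all $f\in\mathbb C[G]$, for some $p\in(1,\infty)$ and some $C$. If $A$ is simple, then (1)–(7) hold.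

Sections 5–9 prove Theorem A; Section 10 proves Theorem C.

## 5. A compact space on which every measure can be squeezed to every point

We need a place where amenable subgroups occur naturally. They will be point stabilizers for an action of $G$ on a compact Hausdorff space $X$ by homeomorphisms (a *compact $G$-space*). Let $\mathrm{Prob}(X)$ be the regular Borel probability measures with the weak* topology, a compact space, with action $\int f\,d(g\mu)=\int f(gy)\,d\mu(y)$; so $g\delta_y=\delta_{gy}$.

**Lemma 3.** There is a nonempty compact $G$-space $X$ such that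

(a) for every $\mu\in\mathrm{Prob}(X)$ and $z\in X$, $\delta_z\in\overline{G\mu}$;

(b) every stabilizer $G_x$, $x\in X$, is amenable.

**Examples for (a).** A one-point space satisfies (a). The swap action of $\mathbb Z/2$ on two points does not, because the uniform measure is fixed. For an infinite example, let $F_2$ act on the compact space of infinite reduced words in $a^{\pm1},b^{\pm1}$, and write $a^{\pm\infty}$ for the constant words. If $y\ne a^{-\infty}$, then $y=a^{-j}y'$ with $j\ge 0$ finite and $y'$ not beginning with $a^{-1}$, so $a^my\to a^\infty$. Given $\mu$ and $\varepsilon>0$, the points $\eta_k=b^ka^{-\infty}$, $k\ge1$, are distinct, so some $\mu(\{\eta_k\})<\varepsilon$. By dominated convergence $\int f(a^mb^{-k}y)\,d\mu(y)$ tends, as $m\to\infty$, to $(1-\mu(\{\eta_k\}))f(a^\infty)+\mu(\{\eta_k\})f(a^{-\infty})$, which is within $2\varepsilon\|f\|$ of $f(a^\infty)$. So $\delta_{a^\infty}\in\overline{G\mu}$. Every $z=z_1z_2\cdots$ is a limit of $z_1\cdots z_na^\infty$ (or $z_1\cdots z_nba^\infty$ when $z_n=a^{-1}$), so $\delta_z\in\overline{G\mu}$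 as well.

*Proof of Lemma 3.* **Step 1: construct $X$.** Let $K$ be the state space of $l^\infty(G)$ with the weak* topology, compact and convex. Put $(g\varphi)(h)=\varphi(g^{-1}h)$ for $\varphi\in l^\infty(G)$ and $(gm)(\varphi)=m(g^{-1}\varphi)$ for $m\in K$. This is an action of $G$ on $K$ by affine homeomorphisms. Nonempty closed convex $G$-invariant subsets are stable under intersections of chains, by compactness, so Zorn's lemma gives a minimal one, $Q\subseteq K$. Each $g$ is an affine bijection of $Q$, so $\operatorname{ext}Q$ is $G$-invariant; it is nonempty by Krein–Milman. Put $X=\overline{\operatorname{ext}Q}$.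

**Step 2: barycenters, which translate statements about measures on $X$ into statements about points of $Q$.** For $\mu\in\mathrm{Prob}(X)$ let $\beta(\mu)(\varphi)=\int_Xm(\varphi)\,d\mu(m)$, a state on $l^\infty(G)$. If $D\subseteq K$ is closed and convex and $\mu(D\cap X)=1$, then $\beta(\mu)\in D$. Otherwise Hahn–Banach would give $\varphi$ with $\mathrm{Re}\,\beta(\mu)(\varphi)>\sup_{m\in D}\mathrm{Re}\,m(\varphi)$, contradicting integration. In particular $\beta(\mu)\in Q$. The map $\beta$ is weak*-continuous, and $\beta(g\mu)(\varphi)=\int(gm)(\varphi)\,d\mu(m)=\int m(g^{-1}\varphi)\,d\mu(m)$, so $\beta(g\mu)=g\beta(\mu)$.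

**Step 3: a measure with extreme barycenter is a point mass (Bauer).** Let $\nu\in\mathrm{Prob}(X)$ with $\beta(\nu)=e\in\operatorname{ext}Q$, and suppose $\nu\neq\delta_e$. By regularity there is a compact $C\subseteq X\setminus\{e\}$ with $\nu(C)>0$. Cover $C$ by finitely many closed convex subsets of $K$ not containing $e$; one of them, $D$, has $t=\nu(D\cap X)>0$. Let $\nu_1=\nu(\cdot\cap D)/t$, so $\beta(\nu_1)\in D$ and $\beta(\nu_1)\ne e$. If $t=1$, then $\beta(\nu)=\beta(\nu_1)\neq e$, a contradiction. If $t<1$, let $\nu_2=\nu(\cdot\setminus D)/(1-t)$; then $e=t\beta(\nu_1)+(1-t)\beta(\nu_2)$ with both points in $Q$, and extremality forces $\beta(\nu_1)=e$, a contradiction.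

**Step 4: prove (a).** Let $\mu\in\mathrm{Prob}(X)$. By minimality the closed convex hull of $G\beta(\mu)$ is $Q$. Milman's theorem says that the extreme points of a compact closed convex hull of a set lie in the closure of the set. So for $e\in\operatorname{ext}Q$ there is a net with $\beta(g_i\mu)=g_i\beta(\mu)\to e$. Pass to a subnet with $g_i\mu\to\nu$. Then $\beta(\nu)=e$, and $\nu=\delta_e$ by Step 3. So $\delta_e\in\overline{G\mu}$ for all $e\in\operatorname{ext}Q$. Since $z\mapsto\delta_z$ is continuous and $\overline{G\mu}$ is closed, $\delta_z\in\overline{G\mu}$ for all $z\in X$.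

**Step 5: prove (b).** A point $x\in X$ is a state $m$ on $l^\infty(G)$, and it is invariant under left translation by $L=G_x$. Choose $R\subseteq G$ with $G=\bigsqcup_{r\in R}Lr$ and define $\theta\colon l^\infty(L)\to l^\infty(G)$ by $\theta(\varphi)(lr)=\varphi(l)$. This map is unital, positive and $L$-equivariant, since $\theta(l_0\varphi)(lr)=\varphi(l_0^{-1}l)=\theta(\varphi)(l_0^{-1}lr)$. So $m\circ\theta$ is a left-invariant state on $l^\infty(L)$. $\square$

Fix such an $X$ from now on, and write $\mathrm{Fix}(s)=\{x\in X:sx=x\}$, a closed set.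

## 6. Without small averages, some $s\neq1$ fixes an open set

This is the step where $p=2$ matters: we use states.

**Lemma 4.** If $C^*_{\mathrm r}(G)$ does not have the Powers property, there is $s\in G\setminus\{1\}$ such that $\mathrm{Fix}(s)$ has nonempty interior.

*Proof.* **Step 1: turn the failure into functionals.** Choose a finite $S\subseteq G\setminus\{1\}$ and $\varepsilon>0$ for which (1) is impossible; $S$ is nonempty. Let $D$ be the closed convex hull of the tuples $(v_{ghg^{-1}})_{h\in S}$, $g\in G$, in $\bigoplus_{h\in S}C^*_{\mathrm r}(G)$ with the max norm. The tuples $\big(\frac1n\sum_kv_{g_khg_k^{-1}}\big)_{h\in S}$, with repetitions allowed among the $g_k$, are the rational convex combinations, so they are dense in $D$. All have norm at least $\varepsilon$, so $0\notin D$. By Hahn–Banach there are $\omega_h\in C^*_{\mathrm r}(G)^*$ and $c>0$ with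
$$\mathrm{Re}\sum_{h\in S}\omega_h(v_{ghg^{-1}})\ge c\qquad\text{for all }g\in G. \tag{3}$$
Every bounded functional on a C*-algebra is a combination of four states: $\omega_h=\sum_{k=0}^3i^k\alpha_{h,k}\varphi_{h,k}$ with $\alpha_{h,k}\ge0$. Extend each state $\varphi_{h,k}$ to a state on $B(l^2(G))$.

**Step 2: let the extended states see $X$.** Fix $x_0\in X$ and let $(M(f)\xi)(g)=f(gx_0)\xi(g)$ for $f\in C(X)$. This is a unital $*$-homomorphism $M\colon C(X)\to B(l^2(G))$. With $(gf)(y)=f(g^{-1}y)$,
$$(v_gM(f)v_g^*\xi)(h)=f(g^{-1}hx_0)\xi(h),\qquad\text{so}\qquad v_gM(f)v_g^*=M(gf).$$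
For a state $\varphi$ put $(g\varphi)(T)=\varphi(v_g^*Tv_g)$. If $\varphi\circ M$ is integration against $\mu$, then $(g\varphi)(M(f))=\varphi(M(g^{-1}f))=\int f(gy)\,d\mu(y)$, so $(g\varphi)\circ M=g\mu$.

**Step 3: squeeze all the states to one point $x$.** Let $x\in X$ be arbitrary, and let $\mu$ be the average of the $4|S|$ measures $\varphi_{h,k}\circ M$. By Lemma 3(a) there is a net with $g_i\mu\to\delta_x$; pass to a subnet with $g_i\varphi_{h,k}\to\psi_{h,k}$ weak* for all $h,k$. The average of the probability measures $\psi_{h,k}\circ M$ is $\delta_x$. So each of them is at most $4|S|\delta_x$, and hence equals $\delta_x$.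

**Step 4: such a limit state kills every $v_t$ that moves $x$.** Let $\psi$ be one of the $\psi_{h,k}$. For real $f\in C(X)$ we have $\psi\big((M(f)-f(x))^2\big)=0$. By the Cauchy–Schwarz inequality for states, $\psi(M(f)T)=f(x)\psi(T)=\psi(TM(f))$ for all $T$. If $tx\ne x$, choose a real $f$ with $f(x)=1$, $f(tx)=0$. Since $M(f)v_t=v_tM(t^{-1}f)$ and $(t^{-1}f)(x)=f(tx)$,
$$\psi(v_t)=\psi(M(f)v_t)=\psi(v_tM(t^{-1}f))=f(tx)\psi(v_t)=0 .$$

**Step 5: contradict (3).** Suppose $hx\neq x$ for all $h\in S$. Then $\varphi_{h,k}(v_{g_i^{-1}hg_i})=(g_i\varphi_{h,k})(v_h)\to\psi_{h,k}(v_h)=0$ for all $h,k$, so the left side of (3) at $g=g_i^{-1}$ tends to $0$. This is impossible. Hence every $x\in X$ is fixed by some $h\in S$, that is, $X=\bigcup_{h\in S}\mathrm{Fix}(h)$. A finite union of closed sets with empty interior has empty interior, and $X\neq\emptyset$, so some $\mathrm{Fix}(h)$ has nonempty interior. $\square$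

## 7. Products of differences, and what they miss

Fix $s\ne1$ with $U:=\operatorname{int}\mathrm{Fix}(s)\ne\emptyset$. For $g\in G$ the conjugate $gsg^{-1}$ fixes $gU$ pointwise. Our target is a nonzero $a\in\mathbb C[G]$ with $a\delta_y=0$ for all $y\in X$. Then for any $x\in X$ the group $\Gamma=G_x$ is amenable by Lemma 3(b), the orbit $Gx$ is $G/\Gamma$ as a $G$-set, and Theorem A follows.

**If two translates cover.** Suppose $X=U_1\cup U_2$ with $U_j=g_jU$, and let $t_j=g_jsg_j^{-1}$. Put $a=(1-t_1)(1-t_2)$. If $y\in U_2$, then $(1-t_2)\delta_y=0$. If $y\notin U_2$, then $t_2y\notin U_2$, since $t_2$ is a bijection mapping $U_2$ onto itself; so $y,t_2y\in U_1$ and $(1-t_1)(\delta_y-\delta_{t_2y})=0$. The coefficient of $1$ in $a=1-t_1-t_2+t_1t_2$ is $1$ or $2$, so $a\ne0$. Done.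

**Where this stops.** In general we have only covers by several translates, and then the product $(1-t_1)\cdots(1-t_n)$ fails in two ways.

It need not kill $\mathbb C[X]$. Take $Y=\{1,2,3\}$, $t_1=(2\,3)$, $t_2=(1\,3)$, $t_3=(1\,2)$, so $t_j$ fixes $U_j=\{j\}$ and the $U_j$ cover $Y$. Then
$$\delta_1\ \overset{1-t_3}{\longmapsto}\ \delta_1-\delta_2\ \overset{1-t_2}{\longmapsto}\ \delta_1-\delta_3\ \overset{1-t_1}{\longmapsto}\ \delta_2-\delta_3\neq0 .$$
The trouble is that $t_3$ need not preserve $U_2\setminus U_3$.

And when the $t_j$ commute, so that the product does kill $\mathbb C[X]$, it may itself be zero. In $(\mathbb Z/2)^2=\{1,s,t,st\}$,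
$$(1-s)(1-t)(1-st)=(1-s-t+st)-(st-t-s+1)=0 .$$

So we must produce $a$ less explicitly: once by counting linear equations, once by comparing spectra. Both arguments need translates that all contain one common point. The squeezing property provides them.

**Lemma 5.** Let $W\subseteq X$ be open, $z\in W$, $f\in C(X)$ with $0\le f\le1$, $f(z)=1$ and $f=0$ off $W$. Let $x\in X$, $\mu\in\mathrm{Prob}(X)$ and $0<\delta<1$. Then there is $g\in G$ with $x\in gW$ and $\int f(g^{-1}y)\,d\mu(y)>1-\delta$.

*Proof.* Let $\nu=\frac12(\mu+\delta_x)$. Since $\delta_z\in\overline{G\nu}$ and $\int f\,d\delta_z=1$, there is $g$ with $\int f\,d(g^{-1}\nu)>1-\frac\delta2$, that is,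
$$\tfrac12\int f(g^{-1}y)\,d\mu(y)+\tfrac12f(g^{-1}x)>1-\tfrac\delta2 .$$
Both quantities are at most $1$, so both exceed $1-\delta>0$. In particular $f(g^{-1}x)>0$, so $g^{-1}x\in W$. $\square$

Fix $x\in X$ and put $\Gamma=G_x$. For $W\subseteq X$ let $R(W)=\{g\in G:gw=w\text{ for all }w\in W\}$ be its pointwise stabilizer, so that $gR(W)g^{-1}=R(gW)$. The proof splits according to whether some $R(W)$ with $W$ nonempty and open is infinite.

## 8. Infinite pointwise stabilizers: fewer cosets than points

Here is the idea in miniature. If $\Gamma=\mathbb Z^2$ and every $y$ is fixed by $S_1=\mathbb Z\times0$ or by $S_2=0\times\mathbb Z$, then an element $a$ supported in $F=\{0,\dots,N-1\}^2$ kills $\delta_y$ as soon as its sums over rows and columns vanish. That is $2N$ equations in $N^2$ unknowns. No product, and no commutation, is needed, only that few cosets meet $F$.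

**Case A: $R(W)$ is infinite for some nonempty open $W\subseteq X$.**

**Step 1: cover $X$ by finitely many translates of $W$ that all contain $x$.** Choose $z\in W$ and, by Urysohn, $f$ as in Lemma 5. For $y\in X$, Lemma 5 with $\mu=\delta_y$ gives $g$ with $x\in gW$ and $f(g^{-1}y)>0$, hence $y\in gW$. By compactness there are $g_1,\dots,g_n$ with $X=\bigcup_{i=1}^ng_iW$ and $x\in g_iW$ for all $i$. Put $S_i=R(g_iW)=g_iR(W)g_i^{-1}$. It is an infinite group, and since it fixes $x$ it is a subgroup of $\Gamma$.

**Step 2: find a finite $F\subseteq\Gamma$ meeting fewer than $|F|/n$ left cosets of each $S_i$.** Choose $T_i\subseteq S_i$ with $|T_i|=2n$. Call $f\in F$ *bad* if $fT_i\not\subseteq F$ for some $i$, that is, if $f\in F\setminus Ft^{-1}$ for some $t\in T=\bigcup_iT_i$. Since $\Gamma$ is amenable, Følner's condition gives a finite nonempty $F$ with $|F\setminus Ft^{-1}|<|F|/(2n|T|)$ for all $t\in T$, and then fewer than $|F|/(2n)$ elements of $F$ are bad. Fix $i$.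

* A left coset of $S_i$ containing a non-bad $f\in F$ contains $fT_i\subseteq F$, hence at least $2n$ elements of $F$. So there are at most $|F|/(2n)$ such cosets.
* Any other coset meeting $F$ contains a bad element. So there are fewer than $|F|/(2n)$ of these.

Together, fewer than $|F|/n$ left cosets of $S_i$ meet $F$.

**Step 3: solve the linear system.** Consider
$$\sum_{h\in F\cap kS_i}a(h)=0\qquad(1\le i\le n,\ kS_i\text{ a left coset meeting }F).$$
It has $|F|$ unknowns $(a(h))_{h\in F}$ and fewer than $n\cdot|F|/n=|F|$ equations. So it has a solution $a\neq0$, viewed in $\mathbb C[G]$.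

**Step 4: $a$ kills every $\delta_y$.** Let $y\in X$, say $y\in g_iW$. Then $S_i$ fixes $y$, so $hy$ depends only on the coset $hS_i$. Grouping by cosets,
$$a\delta_y=\sum_{kS_i}\Big(\sum_{h\in F\cap kS_i}a(h)\Big)\delta_{ky}=0 .$$
This finishes Case A.

## 9. Finite pointwise stabilizers: a trace against an $l^1$-norm

If the $S_i$ are finite with $|S_i|\le n$, the count above gives nothing. But finiteness lets us do spectral theory in $\mathbb C[S]$ for a finite group $S$. Here is the mechanism on a toy example.

**Example.** Let $Y=\{1,\dots,2n\}$ and $t_j=(2j-1\ \ 2j)$ for $1\le j\le n$, generating $S=(\mathbb Z/2)^n$. Each $y\in Y$ is fixed by all but one $t_j$. Let $c=1-\frac1n\sum_jt_j$. On $\mathbb C[Y]$ the vectors $\delta_{2j-1}+\delta_{2j}$ and $\delta_{2j-1}-\delta_{2j}$ are eigenvectors of $c$ with eigenvalues $0$ and $\frac2n$. On $\mathbb C[S]$, left multiplication by $c$ has the eigenvalues $1-\frac1n\sum_j\epsilon_j$, one for each sign vector $(\epsilon_j)$, and their average is $1$. So for $n\geq 3$ the action on $\mathbb C[S]$ has eigenvalues, such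 as $2$, that do not occur on $\mathbb C[Y]$. A polynomial in $c$ that isolates such an eigenvalue is nonzero in $\mathbb C[S]$ but acts as $0$ on $\mathbb C[Y]$.

**Case B: $R(W)$ is finite for every nonempty open $W\subseteq X$.**

**Step 1: find weighted translates of $U$ containing $x$ that cover each point with total weight more than $\frac34$.** Choose $z\in U$ and $f\in C(X)$ with $0\le f\le1$, $f(z)=1$, $f=0$ off $U$. Let $\mathcal F=\{f\circ g^{-1}:g\in G,\ x\in gU\}\subseteq C_{\mathbb R}(X)$, nonempty by Lemma 5. Let $\delta=\frac14$. We claim that some $h\in\operatorname{conv}\mathcal F$ satisfies $h>1-\delta$ on $X$.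

Suppose not. The set $O=\{k\in C_{\mathbb R}(X):k>1-\delta\text{ on }X\}$ is convex, nonempty, open (as $X$ is compact) and disjoint from $\operatorname{conv}\mathcal F$. By Hahn–Banach and Riesz representation there are a nonzero real measure $\mu$ and $\alpha\in\mathbb R$ with
$$\int h\,d\mu\le\alpha\le\int k\,d\mu\qquad(h\in\operatorname{conv}\mathcal F,\ k\in O).$$
If $u\ge0$ and $k\in O$, then $k+ru\in O$ for all $r>0$, which forces $\int u\,d\mu\ge0$; so $\mu\ge0$. Rescale so that $\mu$ is a probability measure. Letting $k$ be constants decreasing to $1-\delta$ gives $\alpha\le1-\delta$. So $\int f(g^{-1}y)\,d\mu(y)\le1-\delta$ whenever $x\in gU$. This contradicts Lemma 5 with $W=U$, and the claim is proved.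

So there are $g_1,\dots,g_N$ with $x\in g_jU$, and $c_j>0$ with $\sum_jc_j=1$, such that $\sum_jc_j\,f\circ g_j^{-1}>\frac34$ on $X$. Since $f\circ g_j^{-1}\le1_{g_jU}$,
$$\sum_jc_j1_{g_jU}(y)>\tfrac34\qquad\text{for all }y\in X. \tag{4}$$

**Step 2: an element $c$ of a finite group ring that acts with small norm.** Put $t_j=g_jsg_j^{-1}\neq1$, which fixes $g_jU$ pointwise. The open set $W=\bigcap_jg_jU$ contains $x$, so it is nonempty, and $S:=R(W)$ is a finite group containing every $t_j$. Let $c=1-\sum_jc_jt_j\in\mathbb C[S]$. For $y\in X$ the terms with $y\in g_jU$ cancel, so by (4)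
$$\|c\,\delta_y\|_1=\Big\|\sum_jc_j(\delta_y-\delta_{t_jy})\Big\|_1\le2\sum_{j:\,y\notin g_jU}c_j<\tfrac12 .$$
Regard $X$ as a discrete set. Let $\pi$ be the permutation representation of $\mathbb C[S]$ on $l^1(X)$. A bounded operator on $l^1(X)$ has norm $\sup_y$ of the norms of the images of $\delta_y$, so $\|\pi(c)\|\le\frac12$.

**Step 3: in $\mathbb C[S]$ itself, $c$ has a large eigenvalue.** Let $L_c$ be left multiplication by $c$ on the finite-dimensional space $\mathbb C[S]$. Left multiplication by $t\in S\setminus\{1\}$ permutes the basis $S$ without fixed points, so it has trace $0$. Since all $t_j\ne1$, the coefficient of $1$ in $c$ is $1$, and $\operatorname{Tr}(L_c)=|S|=\dim\mathbb C[S]$. So the eigenvalues of $L_c$, with multiplicity, have average $1$, and some eigenvalue $\lambda$ has $|\lambda|\ge1$.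

**Step 4: isolate $\lambda$.** Write the characteristic polynomial of $L_c$ as $(T-\lambda)^kr(T)$ with $k\ge1$ and $r(\lambda)\ne0$. Put $a=r(c)\in\mathbb C[S]$. Then $L_a=r(L_c)$ is invertible on the generalized eigenspace of $L_c$ for $\lambda$, which is nonzero, so $a\neq0$. By Cayley–Hamilton $(L_c-\lambda)^kr(L_c)=0$; applied to $1\in\mathbb C[S]$ this is $(c-\lambda)^ka=0$. Hence
$$(\pi(c)-\lambda)^k\pi(a)=0\quad\text{on }l^1(X).$$
Since $\|\pi(c)\|\le\frac12<|\lambda|$, the operator $\pi(c)-\lambda$ is invertible. So $\pi(a)=0$, that is, $a\delta_y=0$ for all $y\in X$. This finishes Case B.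

In both cases there is $0\ne a\in\mathbb C[G]$ with $a\delta_y=0$ for all $y\in X$. In particular $a\cdot\mathbb C[Gx]=0$, where $Gx\cong G/\Gamma$ and $\Gamma=G_x$ is amenable. This proves Theorem A, and with it Theorem B. $\blacksquare$

The common point $x$ was used in both cases: in Case A it puts all $S_i$ into the amenable group $\Gamma$, where Følner sets exist; in Case B it makes $\bigcap_jg_jU$ nonempty, which puts all $t_j$ into one finite group.

## 10. The equivalences of Theorem C

**Lemma 6.** Let $p\in(1,\infty)$. If $F^p_{\mathrm r}(G)$ has the Powers property, then it is simple.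

This is a known fact; here is a proof.

*Proof.* Let $I\ne0$ be a closed two-sided ideal and $0\neq b\in I$. Every element of $F^p_{\mathrm r}(G)$ commutes with right translations, so $b\delta_1=0$ would give $b\delta_g=0$ for all $g$ and $b=0$. Hence $(b\delta_1)(g)\ne0$ for some $g$. Put $\tau(b)=(b\delta_1)(1)$, a functional of norm at most $1$. Replacing $b$ by a multiple of $v_{g^{-1}}b$, we may assume $\tau(b)=1$.

Choose $f\in\mathbb C[G]$ with $\|b-\lambda_p(f)\|<\frac14$; then $|1-f(1)|<\frac14$, since $\tau(\lambda_p(f))=f(1)$. Apply the Powers property to $S=\operatorname{supp}f\setminus\{1\}$ and an $\varepsilon$ with $\varepsilon\sum_{h\in S}|f(h)|<\frac14$. The average $b'=\frac1n\sum_kv_{g_k}bv_{g_k}^{-1}\in I$ satisfies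
$$\|b'-1\|\le\|b-\lambda_p(f)\|+|f(1)-1|+\sum_{h\in S}|f(h)|\,\Big\|\frac1n\sum_kv_{g_khg_k^{-1}}\Big\|<\tfrac34 .$$
So $b'$ is invertible and $I=F^p_{\mathrm r}(G)$. $\square$

At $p=2$, Lemma 6 and Theorem B say that $C^*_{\mathrm r}(G)$ is simple if and only if it has the Powers property. This is Haagerup's theorem, and it may equally well be quoted here.

**Proof of Theorem C.**

**Step 1: (1)–(5) are equivalent.** For (1)⇒(5): if $C^*_{\mathrm r}(G)$ is simple, it has the Powers property, and Lemma 1(a) passes it to all $p$. For (5)⇒(3): Lemma 6. The implications (3)⇒(2) and (5)⇒(4) are trivial. For (2)⇒(4): Theorem B. For (4)⇒(1): Lemma 1(b), then Lemma 6 at $p=2$. These close the cycle (1)⇒(5)⇒(3)⇒(2)⇒(4)⇒(1).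

**Step 2: (1) and (6) are equivalent.** Assume (1), let $\Gamma$ be amenable and $a\cdot\mathbb C[G/\Gamma]=0$. Then $\lambda_2(a)\in\ker\pi_2$, a proper closed ideal of a simple algebra. So $\ker\pi_2=0$, $\lambda_2(a)=0$ and $a=\lambda_2(a)\delta_1=0$. Conversely, if $C^*_{\mathrm r}(G)$ is not simple, it lacks the Powers property, and Theorem A contradicts (6).

**Step 3: (6) and (7) are equivalent, because annihilation is a linear system with coefficients in $\{0,1\}$.** Let $k$ be a field of characteristic $0$, so $\mathbb Q\subseteq k$, and let $a\in k[G]$ be supported in a finite set $F$. The coefficient of $\delta_d$ in $a\delta_c$ is $\sum_{g\in F,\,gc=d}a(g)$. So $a\cdot k[G/\Gamma]=0$ is the homogeneous system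
$$\sum_{g\in F,\ gc=d}a(g)=0\qquad(c,d\in G/\Gamma)$$
in $|F|$ unknowns. The rank of a matrix with entries in $\{0,1\}$ and $|F|$ columns is the largest size of a nonvanishing minor, so it is the same over $k$ as over $\mathbb Q$. Hence a nonzero solution exists over $k$ if and only if one exists over $\mathbb Q$, and, after clearing denominators, if and only if one exists over $\mathbb Z$. For each amenable $\Gamma$, faithfulness over $\mathbb C$, over $k$ and over $\mathbb Z$ are therefore the same condition.

**Step 4: one $\Gamma$ and one integral $a$ for all $p$.** If the conditions fail, then (7) over $\mathbb Z$ gives an amenable $\Gamma$ and $0\ne a\in\mathbb Z[G]$ with $a\cdot\mathbb Z[G/\Gamma]=0$, so also $a\cdot\mathbb C[G/\Gamma]=0$. As in the proof of Theorem B, $0\ne\lambda_p(a)\in\ker\pi_p$, and $\ker\pi_p$ is a proper closed ideal of $F^p_{\mathrm r}(G)$, for every $p\in(1,\infty)$ simultaneously.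

**Step 5: other completions.** Let $A$, $\iota$, $p$, $C$ be as in the last part of the theorem. Since $\iota$ is injective with dense range and $\|\lambda_p(f)\|\le C\|\iota(f)\|$, the map $\iota(f)\mapsto\lambda_p(f)$ is well defined and extends to a continuous unital homomorphism $A\to F^p_{\mathrm r}(G)$. Suppose (1)–(7) fail, and take $\Gamma$ and $a$ from Step 4. Composing with $\pi_p$ gives a continuous unital homomorphism $A\to B(l^p(G/\Gamma))$. Its kernel is a closed two-sided ideal, proper because the map is unital into a nonzero algebra, and it contains $\iota(a)\ne0$. So $A$ is not simple. $\blacksquare$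

**Remark (the exponent $p=1$).** The equivalence of (1) with simplicity of $F^p_{\mathrm r}(G)$ does not extend to $p=1$. Since $\lambda_1(f)\delta_1=f$, we have $\|\lambda_1(f)\|=\|f\|_1$ and $F^1_{\mathrm r}(G)=l^1(G)$. The trivial character $f\mapsto\sum_gf(g)$ is continuous on $l^1(G)$, so this algebra is not simple when $G\ne1$. For $F_2$, in contrast, $C^*_{\mathrm r}(F_2)$ is simple by Section 2 and Lemma 6. The Powers property also fails at $p=1$ for every $G\neq1$, because each average $\frac1n\sum_kv_{g_khg_k^{-1}}$ has nonnegative coefficients with sum $1$ and hence norm $1$.
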